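# Critical points without choice: two families of classes over the same sets

## 1. Under $\mathsf{DC}_\kappa$, the critical ordinals are those that carry a measure

We work in $\mathsf{ZF}_2$, the two-sorted theory of sets and classes with the $\mathsf{ZF}$ axioms for sets, extensionality for classes, full class comprehension (any formula, possibly quantifying over classes and with set and class parameters, defines a class), and Replacement for class functions. This is Kelley–Morse class theory without the Axiom of Choice. $\mathsf{ZFC}_2$ is $\mathsf{ZF}_2$ plus Choice.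

Full comprehension gives a satisfaction class for $V$: by induction on $n$ there is exactly one class that satisfies the Tarski clauses for formulas of complexity at most $n$, and the union of these classes is defined by a formula with a class quantifier. The same holds for any transitive class $M$. So "$j:V\to M$ is elementary", meaning $V\models\psi(\vec x)\iff M\models\psi(j(\vec x))$ for all formulas $\psi$ of $\{\in\}$ and all sets $\vec x$, is a single formula about the classes $j,M$.

**Definition.** An ordinal $\kappa$ is *$V$-critical* iff there are a transitive class $M\subseteq V$ and an elementary $j:V\to M$ whose least moved ordinal $\mathrm{cr}(j)$ is $\kappa$.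

*Small cases.* We have $j(\emptyset)=\emptyset$ and $j(n\cup\{n\})=j(n)\cup\{j(n)\}$, so $j(n)=n$ for all $n<\omega$. Since $\omega$ is the least nonzero limit ordinal, and the transitive class $M$ recognizes it, $j(\omega)=\omega$. So a $V$-critical ordinal is larger than $\omega$. Also $j(\alpha)\ge\alpha$ for every ordinal $\alpha$: if $\alpha$ were least with $j(\alpha)<\alpha$, then $j(j(\alpha))<j(\alpha)$ would contradict minimality. Hence $j(\kappa)>\kappa$ when $\kappa=\mathrm{cr}(j)$.

The definition quantifies over classes. The problem, left open in Farmer Schlutzenberg, "Extenders under ZF and constructibility of rank-to-rank embeddings", arXiv:2006.10574 (2020), asks whether this quantifier can be removed: is there one first-order formula $\varphi(v)$ of $\{\in\}$, without parameters, such that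
$$\mathsf{ZF}_2\vdash\forall\kappa\in\mathrm{OR}\ \bigl(\kappa\text{ is }V\text{-critical}\iff V\models\varphi(\kappa)\bigr)\,?\tag{1}$$

The easy case is the one with enough choice. Recall that $\mathsf{DC}_\mu$ says: if $X\ne\emptyset$ and $R\subseteq{}^{<\mu}X\times X$ is such that every $s\in{}^{<\mu}X$ has some $y$ with $(s,y)\in R$, then there is $f:\mu\to X$ with $(f\restriction\alpha,f(\alpha))\in R$ for all $\alpha<\mu$. For infinite $\kappa$, $\mathsf{DC}_\kappa$ implies $\mathsf{DC}$ (let $R$ constrain only the finite sequences) and $\mathsf{AC}_\kappa$ (let $(s,y)\in R$ iff $y\in A_{\mathrm{lh}(s)}$). An ultrafilter on $\kappa$ is *$\kappa$-complete* if it is closed under intersections of sequences of length $<\kappa$.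

**Theorem B** ($\mathsf{ZF}_2$). If $\mathsf{DC}_\kappa$ holds, then $\kappa$ is $V$-critical iff $\kappa$ is uncountable and carries a $\kappa$-complete nonprincipal ultrafilter.

**From an embedding to an ultrafilter.** This direction uses no choice. Let $j:V\to M$ have critical point $\kappa$; we saw $\kappa>\omega$. Put $U=\{X\subseteq\kappa:\kappa\in j(X)\}$. Since $j$ commutes with intersections and complements and $\kappa\in j(\kappa)$, $U$ is an ultrafilter. It is nonprincipal, since $\kappa\notin\{\alpha\}=j(\{\alpha\})$ for $\alpha<\kappa$. If $\beta<\kappa$ and $X_\alpha\in U$ for $\alpha<\beta$, then $j(\langle X_\alpha:\alpha<\beta\rangle)=\langle j(X_\alpha):\alpha<\beta\rangle$, because $\beta$ and its elements are fixed; so $j(\bigcap_{\alpha<\beta}X_\alpha)=\bigcap_{\alpha<\beta}j(X_\alpha)\ni\kappa$. Finally $\kappa$ is uncountable: if $\kappa=\{\alpha_n:n<\omega\}$, then $\emptyset=\bigcap_n(\kappa\setminus\{\alpha_n\})\in U$ by completeness, which is absurd.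

**From an ultrafilter to an embedding.** Let $U$ be a $\kappa$-complete nonprincipal ultrafilter on the uncountable $\kappa$. No $X\subseteq\kappa$ that is the range of a sequence of length $\beta<\kappa$ is in $U$, since its complement is an intersection of $\beta$ sets $\kappa\setminus\{\alpha\}\in U$. So $\kappa$ is a cardinal, and $\kappa\setminus(\alpha+1)\in U$ for $\alpha<\kappa$.

Form $\mathrm{Ult}(V,U)$ from all functions $f:\kappa\to V$, where $[f]$ is the set of $g$ of least rank that agree with $f$ on a set in $U$ (Scott's trick), and $[g]\,E\,[f]$ iff $\{\xi:g(\xi)\in f(\xi)\}\in U$.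

*Łoś's theorem:* $\mathrm{Ult}\models\psi([f_1],\dots,[f_n])$ iff $\{\xi:V\models\psi(f_1(\xi),\dots,f_n(\xi))\}\in U$. This is an induction on $\psi$, using the satisfaction classes for $V$ and for $\mathrm{Ult}$. Atomic formulas hold by definition, and Boolean steps hold since $U$ is an ultrafilter. If $X=\{\xi:V\models\exists v\,\psi(v,\vec f(\xi))\}\in U$, let $B_\xi$, for $\xi\in X$, be the nonempty set of witnesses of least rank. By $\mathsf{AC}_\kappa$ there is $g$ with $g(\xi)\in B_\xi$ for $\xi\in X$, and the induction hypothesis gives $\mathrm{Ult}\models\psi([g],[\vec f])$. The other direction of this step is immediate.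

*Set-likeness:* if $[g]\,E\,[f]$, change $g$ to $\emptyset$ off $\{\xi:g(\xi)\in f(\xi)\}$; so every $E$-member of $[f]$ is represented by a function from $\kappa$ to $\bigcup\mathrm{rng}(f)\cup\{\emptyset\}$, and there is only a set of these.

*Well-foundedness:* suppose a nonempty class has no $E$-minimal element. Intersect it with the downward $E$-closure of one of its elements, which is a set by set-likeness and Replacement. The intersection is a nonempty set with no minimal element. $\mathsf{DC}$ gives an $E$-descending sequence in it, with representatives $f_n$. The sets $\{\xi:f_{n+1}(\xi)\in f_n(\xi)\}$ are in $U$, and so is their intersection as $\omega<\kappa$. Any $\xi$ in the intersection gives an infinite $\in$-descending sequence, a contradiction.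

Collapse $\mathrm{Ult}$ to a transitive $M$ and let $j(x)$ be the collapse of the class of the constant function $x$. By Łoś, $j:V\to M$ is elementary. By induction $j(\alpha)=\alpha$ for $\alpha<\kappa$: if $[f]\in j(\alpha)$, then $\{\xi:f(\xi)<\alpha\}\in U$ is the union of the sets $\{\xi:f(\xi)=\beta\}$, $\beta<\alpha$, so one of these is in $U$ and $[f]=j(\beta)=\beta$. Since $\kappa\setminus(\alpha+1)\in U$, $\alpha=j(\alpha)<[\mathrm{id}]$ for all $\alpha<\kappa$. So $\kappa\le[\mathrm{id}]<j(\kappa)$, and $\mathrm{cr}(j)=\kappa$. $\square$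

In particular, under $\mathsf{ZFC}_2$ an ordinal is $V$-critical iff it is measurable, and criticality is first-order.

What changes without choice? The first half survives: a critical ordinal always carries a $\kappa$-complete nonprincipal ultrafilter. So a sensible first try is to keep the formula "uncountable and carrying a $\kappa$-complete nonprincipal ultrafilter". The second half needs, for each family $\langle B_\xi:\xi<\kappa\rangle$ of nonempty sets, a choice function on a set in $U$. We shall build a universe in which this fails for a measure $U$, and in which the failure can be undone by one family of classes and not by another.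

## 2. One universe of sets, two families of classes

A model of $\mathsf{ZF}_2$ is a pair $(\mathcal V,\mathcal C)$ of sets and classes. *Example* (in $\mathsf{ZFC}$): if $\theta$ is inaccessible, $(V_\theta,\mathcal P(V_\theta))$ is a model of $\mathsf{ZFC}_2$; comprehension is trivial, and class Replacement holds because a function from some $a\in V_\theta$ to $V_\theta$ has range of rank $<\theta$. If $\varphi$ is first-order, the truth value of $\varphi(\kappa)$ in $(\mathcal V,\mathcal C)$ does not depend on $\mathcal C$. So (1) is refuted by two models with literally the same sets that disagree on whether some $\kappa$ is $V$-critical.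

Some large-cardinal hypothesis is unavoidable: if $\mathsf{ZF}_2$ refuted the existence of $V$-critical ordinals, the formula $v\ne v$ would do. Ours is

**(H)** $\mathsf{ZFC}$ + "there are a measurable cardinal $\kappa$ and an inaccessible cardinal $\theta>\kappa$".

**Theorem A** ($\mathsf{ZFC}$). Let $\kappa$ be measurable, $\theta>\kappa$ inaccessible, $\mu<\kappa$ an infinite cardinal. In some set-generic extension of $V$ there are a transitive set $\mathcal V\ni\kappa$ and families $\mathcal C_1\subseteq\mathcal C_2\subseteq\mathcal P(\mathcal V)$ such that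

1. $(\mathcal V,\mathcal C_1)$ and $(\mathcal V,\mathcal C_2)$ are models of $\mathsf{ZF}_2+\mathsf{DC}_\mu$;
2. $(\mathcal V,\mathcal C_2)\models$ "$\kappa$ is $V$-critical";
3. $(\mathcal V,\mathcal C_1)\models$ "$\kappa$ is not $V$-critical".

**Corollary.** If (H) is consistent, there is no first-order $\varphi(v)$ such that $\mathsf{ZF}_2\vdash\forall\kappa\in\mathrm{OR}\,(\kappa$ is $V$-critical $\Leftrightarrow V\models\varphi(\kappa))$.

*Proof from Theorem A.* Suppose $\varphi$ is such a formula, and fix a finite proof. Argue in (H), with Theorem A for $\mu=\omega$, in the generic extension (formally, about what is forced). By soundness both set models satisfy the equivalence. So in both, "$\kappa$ is $V$-critical" has the truth value of $\mathcal V\models\varphi(\kappa)$, contradicting 2 and 3. Hence (H) is inconsistent. $\square$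

So, granted the consistency of (H), the answer to the problem is no. No optimality is claimed for (H). Theorem A also gives the following, under the same consistency assumption for the statements about provability.

* $V$-criticality is $\Sigma^1_1$ ("there are $j,M$ and satisfaction classes for $V,M$ such that …"), but it is not $\mathsf{ZF}_2$-provably equivalent to a parameter-free $\Pi^1_1$ formula. A $\Pi^1_1$ statement about $\kappa$ that is true in $(\mathcal V,\mathcal C_2)$ is true in $(\mathcal V,\mathcal C_1)$, because $\mathcal C_1\subseteq\mathcal C_2$; such an equivalent would carry criticality from $\mathcal C_2$ down to $\mathcal C_1$.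
* For no first-order $\varphi(v,w)$ and $a\in\mathcal V$ do both models satisfy "$\kappa$ is $V$-critical $\Leftrightarrow\varphi(\kappa,a)$" with this same $a$, since $\varphi(\kappa,a)$ has the same truth value in both.
* The Corollary also holds for $\mathsf{ZF}_2+\mathsf{DC}_\omega$, $\mathsf{ZF}_2+\mathsf{DC}_{\omega_1}$, etc.: choose $\mu$ accordingly. By Lemma 1(2) below, $\mathcal V$ and $V$ have the same cardinals $\le\kappa$, so $\mu$ keeps its meaning. Nothing is claimed about "$\mathsf{DC}_\mu$ for all $\mu<\kappa$ simultaneously".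

## 3. Generic surjections, and an index that one group may move

Here is the plan in words; every assertion is proved in a later section.

We force over $V\models\mathsf{ZFC}$ and take submodels $N_1\subseteq N_2$ of $V[G]$ given by names with small supports. $\mathcal V$ will be $V_\theta$ of both, and $\mathcal C_i=\mathcal P(\mathcal V)\cap N_i$.

To make criticality hard, we add at unboundedly many levels $\zeta<\theta$ generic surjections $g_{\zeta,\gamma}:\lambda_\zeta\to\chi_{\zeta,\gamma}$ for $\gamma<\kappa$, where $\chi_{\zeta,\gamma}$ grows with $\gamma$, with supremum $\nu_\zeta$. We blur each to the set $A_{\zeta,\gamma}$ of its images under ground-model permutations of the values. The model sees the sequence $\langle A_{\zeta,\gamma}:\gamma<\kappa\rangle$, but at most $\mu$ of the $g_{\zeta,\gamma}$ at a time. An embedding $j^*$ with critical point $\kappa$ that fixes $\zeta$ and $\lambda_\zeta$ must provide a nonempty $\kappa$-th entry of $j^*(\langle A_{\zeta,\gamma}:\gamma<\kappa\rangle)$. Its elements are surjections from $\lambda_\zeta$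 onto some ordinal $\ge\nu_\zeta$, and they lie in $\mathcal V$.

If these are the only generic objects, $\mathcal V$ has no such surjection and $\kappa$ is not critical for any choice of classes (checked in Section 7). That ruins part 2 of Theorem A. So $\mathcal V$ must contain the missing surjections. We add, at each $\zeta$, further generics $y_{\zeta,n,\alpha,\gamma}$, with a copy number $n<\mu^+$ and $\alpha<\kappa$, and let a support see, for a few $n$, only the behavior of $\alpha\mapsto y_{\zeta,n,\alpha,\cdot}$ modulo the measure $U$. In the ultrapower this germ becomes the actual generic at $\alpha'=\kappa$, a supply of the required surjections, one copy for each $n$.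

Any embedding must now decide, at each level $\zeta$, which of these surjections to use. For $N_1$ the symmetry group may permute the copy numbers $n$ at each level; a name for a class has a support bounded in $\theta$, so it cannot point to a copy at high levels. For $N_2$ the group must keep $n=0$ fixed at every level, so a class may use copy $0$ throughout. An individual set in $\mathcal V$ involves only boundedly many levels, and for it both conventions amount to the same. Hence the sets agree and the classes do not.

## 4. The product forcing and its cardinal arithmetic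

Fix $\kappa,\theta,\mu$ as in Theorem A, a normal measure $U$ on $\kappa$, and the ultrapower $j:V\to M=\mathrm{Ult}(V,U)$. Recall that $[\mathrm{id}]_U=\kappa$, so $A\in U$ implies $\kappa\in j(A)$. Further $j(\mu^+)=\mu^+$ as $\mu^+<\kappa$, and $j(\theta)=\theta$: functions $\kappa\to\theta$ are bounded, so $j(\theta)=\sup_{\alpha<\theta}j(\alpha)$, and $|j(\alpha)|\le|\alpha|^\kappa<\theta$ for $2\le\alpha<\theta$.

Write $\beth_0(\zeta)=\zeta$, $\beth_{\alpha+1}(\zeta)=2^{\beth_\alpha(\zeta)}$, with suprema at limits. Let
$$Z=\{\zeta:\kappa<\zeta<\theta,\ \zeta=\beth_\zeta,\ \mathrm{cf}(\zeta)=\omega\},$$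
which is unbounded in $\theta$. For $\zeta\in Z$ and $\gamma<\kappa$ put
$$\lambda_\zeta=(2^\zeta)^+,\qquad \chi_{\zeta,\gamma}=\beth_{\gamma+2}(\zeta),\qquad \nu_\zeta=\sup_{\gamma<\kappa}\chi_{\zeta,\gamma}=\beth_\kappa(\zeta)=\beth_{\zeta+\kappa}.$$
Thus $\lambda_\zeta\le\chi_{\zeta,0}$. Let $Q_{\zeta,\gamma}$ be the set of partial functions from $\lambda_\zeta$ to $\chi_{\zeta,\gamma}$ of size $<\lambda_\zeta$, ordered by $\supseteq$. It is closed under descending sequences of length $\le2^\zeta$ (take unions), and $|Q_{\zeta,\gamma}|\le\chi_{\zeta,\gamma}^{2^\zeta}\le\beth_{\gamma+3}(\zeta)$. A generic for it is a surjection from $\lambda_\zeta$ onto $\chi_{\zeta,\gamma}$: a condition leaves some $\xi<\lambda_\zeta$ outside its domain, and any value may be put there.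

Let $\Gamma_{\zeta,\gamma}=\prod_{\xi<\lambda_\zeta}\mathrm{Sym}(\chi_{\zeta,\gamma})$ act on $Q_{\zeta,\gamma}$ and on functions from $\lambda_\zeta$ to $\chi_{\zeta,\gamma}$ by $(t\cdot p)(\xi)=t_\xi(p(\xi))$. For $p,q\in Q_{\zeta,\gamma}$ there is $t\in\Gamma_{\zeta,\gamma}$ with $t\cdot p$ compatible with $q$: for $\xi$ in both domains let $t_\xi$ interchange $p(\xi)$ and $q(\xi)$, and let the other $t_\xi$ be the identity.

**Definition.** The *$x$-coordinates* are the pairs $(\zeta,\gamma)$, the *$y$-coordinates* the quadruples $(\zeta,n,\alpha,\gamma)$, with $\zeta\in Z$, $n<\mu^+$, $\alpha,\gamma<\kappa$. To a coordinate $r$ of either kind attach $Q_r=Q_{\zeta,\gamma}$ and $\Gamma_r=\Gamma_{\zeta,\gamma}$; $\zeta$ is its *level*. $P$ is the set of functions $p$ on the coordinates with $p(r)\in Q_r$ such that for some $\delta<\theta$, $p$ is *trivial* ($p(r)=\emptyset$) at all $r$ of level $\ge\delta$. The order is coordinatewise.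

There are $\kappa$ coordinates at each level. Two conditions are incompatible iff they are incompatible at some coordinate. For a set $C$ of coordinates with complement $C'$, $P\restriction C$ is the set of conditions trivial outside $C$, so $P\cong P\restriction C\times P\restriction C'$, and $p^\frown q$ denotes the condition with parts $p\in P\restriction C$ and $q\in P\restriction C'$. $P_{<\delta}$ and $P_{\ge\delta}$ are $P\restriction C$ for $C$ the coordinates of level $<\delta$, respectively $\ge\delta$. Let $G$ be $V$-generic for $P$, $G\restriction C=G\cap P\restriction C$, $G_{<\delta}=G\cap P_{<\delta}$.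

**Lemma 1.** Let $\zeta\in Z$.

1. $|P_{<\zeta}|\le2^\zeta$, and $P_{\ge\zeta}$ is closed under descending sequences of length $\le2^\zeta$.
2. For every $V$-generic $G$, every $f\in V[G]$ from $2^\zeta$ (or a smaller ordinal) into $V$ is in $V[G_{<\zeta}]$, and every $f\in V[G]$ from $\kappa$ into $V$ is in $V$.
3. In $V[G]$, $\theta$ is inaccessible, and each $x\in V_\theta^{V[G]}$ is in some $V[G_{<\zeta'}]$, $\zeta'\in Z$.
4. In $V[G]$, $P(\zeta)$ is a surjective image of $(2^\zeta)^V$, and $\lambda_\zeta$ is not a surjective image of $P(\zeta)$.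

(Here $P(\zeta)$ is the power set of $\zeta$.)

**Proof of (1).** For $\zeta'\in Z\cap\zeta$ we have $\nu_{\zeta'}=\beth_{\zeta'+\kappa}<\zeta$. The part of $P$ at level $\zeta'$ is a product of $\kappa$ factors of size $\le\nu_{\zeta'}$, so it has size $\le\nu_{\zeta'}^\kappa\le2^{\nu_{\zeta'}}<\zeta$. Hence $|P_{<\zeta}|\le\zeta^\zeta=2^\zeta$. For closure, take unions coordinatewise; the supports stay bounded as $\theta$ is regular.

**Proof of (2).** Let $\varrho=2^\zeta$, and let $p^\frown q$, with $p\in P_{<\zeta}$ and $q\in P_{\ge\zeta}$, force $\dot f$ to be a function from $\varrho$ into $V$. Enumerate the conditions below $p$ in $P_{<\zeta}$ as $\langle p_\xi:\xi<\varrho\rangle$. Run through all pairs $(i,\xi)\in\varrho\times\varrho$ in $\varrho$ steps, building a descending sequence in $P_{\ge\zeta}$ that starts with $q$. At step $(i,\xi)$ choose $a\le p_\xi$ in $P_{<\zeta}$ and a next member $q'$ of the sequence such that $a^\frown q'$ decides $\dot f(i)$; limits are handled by closure. Let $q^*$ be a lower bound of the whole sequence. For each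 $i$, the set of $a$ such that $a^\frown q^*$ decides $\dot f(i)$ is dense below $p$ in $P_{<\zeta}$. So $p^\frown q^*$ forces $\dot f$ to be computable from $G_{<\zeta}$, and by density $f\in V[G_{<\zeta}]$. For the second statement let $\zeta=\min Z$; then $P_{<\zeta}$ is trivial and $\kappa\le2^\zeta$.

**Proof of (3).** Given a cardinal $\rho<\theta$ take $\zeta'\in Z$ above $\rho$. By (2), subsets of $\rho$ and functions $\rho\to\theta$ in $V[G]$ lie in $V[G_{<\zeta'}]$, an extension by a forcing of size $<\theta$, in which $\theta$ is inaccessible. So $\theta$ is a regular strong limit in $V[G]$. If $x\in V_\theta^{V[G]}$, the transitive closure of $\{x\}$ has size $<\theta$ in $V[G]$; code it by a subset of some $\rho<\theta$, which is in some $V[G_{<\zeta'}]$, and decode there.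

**Proof of (4).** In $V$ fix an increasing sequence $\langle\zeta_k\rangle_{k<\omega}$ cofinal in $\zeta$ with $\zeta_0>\kappa$, and let $\eta_k=\min(Z\setminus(\zeta_k+1))\le\zeta$. By (2), $P(\zeta_k)^{V[G]}\subseteq V[G_{<\eta_k}]$. Moreover $|P_{<\eta_k}|<\zeta$. If $\eta_k<\zeta$, this holds by (1) since $2^{\eta_k}<\zeta$. If $\eta_k=\zeta$, then $Z\cap\zeta\subseteq\zeta_k+1$, and $|P_{<\zeta}|\le(2^{\beth_{\zeta_k+\kappa}})^{|\zeta_k|}<\zeta$.

Every subset of $\zeta_k$ in $V[G_{<\eta_k}]$ has the form $\{\xi<\zeta_k:b(\xi)\cap G_{<\eta_k}\ne\emptyset\}$ for a function $b\in V$ from $\zeta_k$ to the power set of $P_{<\eta_k}$, and there are fewer than $\zeta$ such $b$ in $V$, as $\zeta$ is a strong limit. Fixing enumerations of these sets of functions in $V$, we get in $V[G_{<\zeta}]$ a surjection $s:\zeta\to\bigcup_kP(\zeta_k)^{V[G]}$. For $X\subseteq\zeta$ in $V[G]$ there is $f:\omega\to\zeta$ with $s(f(k))=X\cap\zeta_k$ for all $k$, and $f\in V$ by (2). So $f\mapsto\bigcup_ks(f(k))$ maps a subset of $({}^\omega\zeta)^V$, a set of size $\le2^\zeta$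 in $V$, onto $P(\zeta)^{V[G]}$.

If $\lambda_\zeta$ were a surjective image of $P(\zeta)$ in $V[G]$, there would be a surjection $(2^\zeta)^V\to\lambda_\zeta$ in $V[G]$, hence in $V[G_{<\zeta}]$ by (2). This is impossible, as $|P_{<\zeta}|\le2^\zeta<\lambda_\zeta$, so that $\lambda_\zeta$ remains a cardinal there. $\square$

## 5. Two symmetric models

We recall symmetric submodels as we go. The ingredients are a group of automorphisms of $P$ and a filter of subgroups closed under conjugation.

**Definition.** $\mathcal G$ is the group of automorphisms of $P$ given by some $\pi=(\langle\tau_r\rangle_r,\langle s_\zeta\rangle_{\zeta\in Z})$ with $\tau_r\in\Gamma_r$, $s_\zeta\in\mathrm{Sym}(\mu^+)$, $s_\zeta=\mathrm{id}$ for all but finitely many $\zeta$, via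
$$(\pi p)(\zeta,\gamma)=\tau_{\zeta,\gamma}(p(\zeta,\gamma)),\qquad(\pi p)(\zeta,s_\zeta(n),\alpha,\gamma)=\tau_{\zeta,n,\alpha,\gamma}(p(\zeta,n,\alpha,\gamma)).\tag{2}$$
The automorphism determines the $\tau_r$ and $s_\zeta$. Call $\pi$ *pure* if all $s_\zeta=\mathrm{id}$. Let $\mathcal G_0=\{\pi\in\mathcal G:s_\zeta(0)=0\text{ for all }\zeta\in Z\}$.

By (2), $\pi'\pi$ has index permutations $s'_\zeta s_\zeta$, $x$-components $\tau'_{\zeta,\gamma}\tau_{\zeta,\gamma}$ and $y$-components $\tau'_{\zeta,s_\zeta(n),\alpha,\gamma}\,\tau_{\zeta,n,\alpha,\gamma}$.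

**Definition.** A *support* is $\sigma=(\delta,e,m)$ with $\delta<\theta$, $e\subseteq\kappa$, $|e|\le\mu$, $m<\mu^+$. $\mathrm{Fix}(\sigma)$ is the set of $\pi\in\mathcal G$ such that

* $\tau_{\zeta,\gamma}=\mathrm{id}$ for $\zeta\in Z\cap\delta$, $\gamma\in e$;
* $s_\zeta(n)=n$ for $\zeta\in Z\cap\delta$, $n<m$;
* $\{\alpha<\kappa:\forall\zeta\in Z\cap\delta\ \forall n<m\ \forall\gamma<\kappa\ \ \tau_{\zeta,n,\alpha,\gamma}=\mathrm{id}\}\in U$.

For example, with $\sigma=(\delta,\emptyset,1)$, an element of $\mathrm{Fix}(\sigma)$ is arbitrary at $x$-coordinates and at levels $\ge\delta$; below $\delta$ it keeps the copy number $0$ in place and does nothing to copy $0$ for $U$-almost all $\alpha$.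

$\mathrm{Fix}(\sigma)$ is a subgroup: for $\zeta<\delta$, $n<m$ we have $s_\zeta(n)=n$, so the $y$-component of a product there is $\tau'_{\zeta,n,\alpha,\gamma}\tau_{\zeta,n,\alpha,\gamma}$, which is the identity for all $\alpha$ in the intersection of two sets in $U$; inverses are similar. Let $\mathcal F_1$ be the filter on subgroups of $\mathcal G$ generated by the $\mathrm{Fix}(\sigma)$, and $\mathcal F_2$ the filter on subgroups of $\mathcal G_0$ generated by the $\mathrm{Fix}(\sigma)\cap\mathcal G_0$. For at most $\mu$ supports $(\delta_i,e_i,m_i)$,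
$$\mathrm{Fix}\bigl(\sup\delta_i,\textstyle\bigcup e_i,\sup m_i\bigr)\subseteq\bigcap_i\mathrm{Fix}(\delta_i,e_i,m_i),\tag{3}$$
and the triple on the left is a support. So every member of $\mathcal F_1$ includes some $\mathrm{Fix}(\sigma)$; similarly for $\mathcal F_2$.

**Closure under conjugation.** Let $\pi\in\mathcal G$ and let $(\delta,e,m)$ be a support. Since only finitely many $s_\zeta$ differ from $\mathrm{id}$ and $\mu^+$ is regular, there is $m^*<\mu^+$ with $m\le m^*$ and $s_\zeta[m]\subseteq m^*$ for all $\zeta$. (This is why only finitely many nontrivial $s_\zeta$ are allowed.) Let $\phi\in\mathrm{Fix}(\delta,e,m^*)$. For $\zeta\in Z\cap\delta$ and $n<m$, $\pi^{-1}\phi\pi$ sends index $n$ to $s_\zeta(n)$, leaves it there, and returns it to $n$, with component $\tau_{\zeta,n,\alpha,\gamma}^{-1}\,\tau^\phi_{\zeta,s_\zeta(n),\alpha,\gamma}\,\tau_{\zeta,n,\alpha,\gamma}$. This is the identity whenever $\tau^\phi_{\zeta,s_\zeta(n),\alpha,\gamma}=\mathrm{id}$; $x$-components behave the same way. Hence $\pi^{-1}\,\mathrm{Fix}(\delta,e,m^*)\,\pi\subseteq\mathrm{Fix}(\delta,e,m)$,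 and $\mathcal F_1$ is closed under conjugation by $\mathcal G$. In the same way $\mathcal F_2$ is closed under conjugation by $\mathcal G_0$.

**Names.** $P$-names are sets of pairs $(\tau,p)$ with $\tau$ a $P$-name and $p\in P$, and $\pi\tau=\{(\pi\tau_1,\pi p):(\tau_1,p)\in\tau\}$. Thus $\pi\check x=\check x$, $\pi\,\mathrm{op}(a,b)=\mathrm{op}(\pi a,\pi b)$ for the canonical ordered-pair name, and $(\pi\tau)^G=\tau^{\pi^{-1}G}$. The rank $\mathrm{nrk}(\tau)=\sup\{\mathrm{nrk}(\tau_1)+1:(\tau_1,p)\in\tau\}$ is invariant under $\mathcal G$. $\mathrm{HS}_1$ (resp. $\mathrm{HS}_2$) is the class of names $\tau$ such that the group of $\pi\in\mathcal G$ (resp. $\mathcal G_0$) fixing $\tau$ is in $\mathcal F_1$ (resp. $\mathcal F_2$), and hereditarily so. By closure under conjugation, $\mathrm{HS}_1$ is closed under $\mathcal G$ and $\mathrm{HS}_2$ under $\mathcal G_0$. Let $\mathrm{HS}_i(\eta)=\{\tau\in\mathrm{HS}_i:\mathrm{nrk}(\tau)<\eta\}$, a set with the same closure, and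
$$N_i=\{\tau^G:\tau\in\mathrm{HS}_i\}.$$
A name fixed by $\mathrm{Fix}(\sigma)$ is fixed by $\mathrm{Fix}(\sigma)\cap\mathcal G_0$, so $\mathrm{HS}_1\subseteq\mathrm{HS}_2$ and $V\subseteq N_1\subseteq N_2\subseteq V[G]$. "$\tau$ has support $\sigma$" means that $\tau$ is fixed by $\mathrm{Fix}(\sigma)$ (for $i=2$: by $\mathrm{Fix}(\sigma)\cap\mathcal G_0$).

Besides ordinary forcing $\Vdash$ there is $\Vdash_i$: for names in $\mathrm{HS}_i$, $p\Vdash_i\varphi(\vec\tau)$ means that $p$ forces $\{\tau^{\dot G}:\tau\in\mathrm{HS}_i\}\models\varphi(\vec\tau)$. It is obtained by the usual recursion with quantifiers ranging over $\mathrm{HS}_i$, so it is definable in $V$ for each formula and satisfies the truth lemma. The relations are invariant: $p\Vdash\varphi(\vec\tau)\iff\pi p\Vdash\varphi(\pi\vec\tau)$ for $\pi\in\mathcal G$, and likewise $\Vdash_1$ under $\mathcal G$, $\Vdash_2$ under $\mathcal G_0$.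

**$N_i\models\mathsf{ZF}$.** $N_i$ is transitive, which gives Extensionality and Foundation, and Infinity is clear. *Separation:* for $X,\vec\tau\in\mathrm{HS}_i$ the name $\{(\tau,p):\tau\in\mathrm{dom}X,\ p\Vdash_i\tau\in X\wedge\varphi(\tau,\vec\tau)\}$ is fixed by every automorphism in the group that fixes $X$ and $\vec\tau$; so it is in $\mathrm{HS}_i$, and it denotes $\{x\in X^G:N_i\models\varphi(x,\vec\tau^G)\}$. *Bounding:* the name $\mathrm{HS}_i(\eta)\times\{1\}$ is invariant, so $N_i(\eta):=\{\tau^G:\tau\in\mathrm{HS}_i(\eta)\}\in N_i$; and by Replacement in $V[G]$ (for formulas that may mention $V$) every set in $V[G]$ of elements of $N_i$ is included in some $N_i(\eta)$. Pairing, Union, Power Set and Collection follow from bounding and Separation.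

**Definition.** A set $D$ of coordinates is *$\sigma$-free* if every pure $\pi$ with $\tau_r=\mathrm{id}$ for all $r\notin D$ lies in $\mathrm{Fix}(\sigma)$. Let $p\setminus D$ denote $p$ made trivial on $D$. For $\sigma=(\delta,e,m)$ let $C(\sigma)$ consist of the $(\zeta,\gamma)$ with $\zeta<\delta$, $\gamma\in e$, and the $(\zeta,n,\alpha,\gamma)$ with $\zeta<\delta$, $n<m$.

Two examples carry the proof. First, the complement of $C(\sigma)$ and all its subsets are $\sigma$-free. Second, for one fixed $\alpha<\kappa$, every subset of $\{(\zeta,n,\alpha,\gamma):\zeta,n,\gamma\}$ is $\sigma$-free, *for every* $\sigma$, since $\kappa\setminus\{\alpha\}\in U$.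

**Lemma 2.** Let $\vec\tau$ be names fixed by $\mathrm{Fix}(\sigma)$ and let $D$ be $\sigma$-free. If $p\Vdash\varphi(\vec\tau)$, then $p\setminus D\Vdash\varphi(\vec\tau)$; likewise for $\Vdash_1$ and $\vec\tau\in\mathrm{HS}_1$.

*Proof.* Otherwise some $q\le p\setminus D$ forces $\neg\varphi(\vec\tau)$. Choose a pure $\pi$, nontrivial only on $D$, with $\tau_r(p(r))$ compatible with $q(r)$ for $r\in D$. Then $\pi\in\mathrm{Fix}(\sigma)$, so $\pi\vec\tau=\vec\tau$ and $\pi p\Vdash\varphi(\vec\tau)$. But $\pi p$ is compatible with $q$: on $D$ by choice of $\pi$, off $D$ because $q(r)\supseteq p(r)$. Contradiction. $\square$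

**Lemma 3.** Let $\dot Y$ be a name fixed by $\mathrm{Fix}(\sigma)$ and $B\in V$. For every $V$-generic $F\subseteq P$,
$$\dot Y^F\cap B=\{b\in B:\exists p\in F\restriction C(\sigma)\ \ p\Vdash\check b\in\dot Y\}\in V[F\restriction C(\sigma)].$$

*Proof.* If $b\in\dot Y^F\cap B$, some $p\in F$ forces $\check b\in\dot Y$. By Lemma 2 so does $p\setminus D\in F\restriction C(\sigma)$, where $D$ is the complement of $C(\sigma)$. The other inclusion is clear. $\square$

**Example: what $N_1$ sees of a $y$-coordinate.** For a coordinate $r$ let $g_r$ be the generic function at $r$. If $r=(\zeta,n,\alpha,\gamma)$, then $g_r\notin N_1$. Indeed if $g_r=\dot Y^G$ with $\dot Y$ of support $\sigma$, then, $\{r\}$ being $\sigma$-free, the proof of Lemma 3 with $D=\{r\}$ shows that $g_r$ is in the extension of $V$ by the part of $G$ off $r$. This is impossible, as $g_r$ is generic over that extension for the atomless $Q_r$. But the germ is in $N_1$: for $c:\kappa\to\kappa$ in $V$, the set of all $[f]_U$ with $f\in V$, $f(\alpha)\in Q_{\zeta,c(\alpha)}$ for all $\alpha$,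 and $\{\alpha:f(\alpha)\subseteq g_{\zeta,n,\alpha,c(\alpha)}\}\in U$ has the name
$$\{([f]_U\check{\ },p):\{\alpha:f(\alpha)\subseteq p(\zeta,n,\alpha,c(\alpha))\}\in U\}.$$
It denotes the right set. If $X=\{\alpha:f(\alpha)\subseteq g_{\zeta,n,\alpha,c(\alpha)}\}\in U$, then $X\in V$ by Lemma 1(2), and the condition with value $f(\alpha)$ at $(\zeta,n,\alpha,c(\alpha))$ for $\alpha\in X$, and trivial elsewhere, is in $G$, since it is compatible at each coordinate with every member of $G$. The name is fixed by $\mathrm{Fix}(\zeta+1,\emptyset,n+1)$, whose elements change $p(\zeta,n,\alpha,c(\alpha))$ only for $\alpha$ in a set outside $U$.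

## 6. The two models agree below $\theta$

The next lemma replaces an $\mathrm{HS}_2$-name of a small set by an $\mathrm{HS}_1$-name, by cutting the name at a level above the set. It will also serve in Section 7, with $i=1$, to shrink supports.

**Lemma 4 (truncation).** Let $i\in\{1,2\}$, let $\dot x\in\mathrm{HS}_i$ have support $(\delta_0,e,m)$ with $m\ge1$, and $x=\dot x^G$. Let $\delta<\theta$ be such that $x\in V[G_{<\delta}]$, and let $\mathcal N\subseteq\mathrm{HS}_1$ be a set of $P_{<\delta}$-names, closed under $\mathcal G$, such that each $b\in x$ is $\tilde b^G$ for some $\tilde b\in\mathcal N$. Then there is $x^*\in\mathrm{HS}_1$, $x^*\subseteq\mathcal N\times P_{<\delta}$, with $(x^*)^G=x$ and $x^*$ fixed by $\mathrm{Fix}(\delta,e,m)$.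

**The name.** Pick a $P_{<\delta}$-name $\tilde x$ for $x$ and $p_0\in G$ with $p_0\Vdash\dot x=\tilde x$. Let $q_0$ be the $P_{\ge\delta}$-part of $p_0$, and
$$x^*=\{(\tilde b,p):\tilde b\in\mathcal N,\ p\in P_{<\delta},\ p^\frown q_0\Vdash\tilde b\in\dot x\}.$$

**It denotes $x$.** If $(\tilde b,p)\in x^*$ and $p\in G$, then $p^\frown q_0\in G$, so $\tilde b^G\in x$. Conversely let $b=\tilde b^G\in x$ with $\tilde b\in\mathcal N$. Take $p\in G$, $p\le p_0$, $p\Vdash\tilde b\in\dot x$; so $p\Vdash\tilde b\in\tilde x$. Both are $P_{<\delta}$-names, so the $P_{<\delta}$-part $p'$ of $p$ forces $\tilde b\in\tilde x$: an extension of $p'$ in $P_{<\delta}$ forcing the negation, joined with the $P_{\ge\delta}$-part of $p$, would contradict $p\Vdash\tilde b\in\tilde x$. Since $p'^\frown q_0\le p_0$, we get $p'^\frown q_0\Vdash\tilde b\in\dot x$. So $(\tilde b,p')\in x^*$ and $p'\in G$, whence $b\in(x^*)^G$.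

**It is symmetric for the large group.** Let $\pi\in\mathrm{Fix}(\delta,e,m)$ and let $\pi_0$ be $\pi$ made trivial (all $\tau_r=\mathrm{id}$ and $s_\zeta=\mathrm{id}$) at levels $\ge\delta$. Then $\pi_0\in\mathrm{Fix}(\delta_0,e,m)$, whichever of $\delta,\delta_0$ is larger: at levels $<\delta$ the conditions come from $\pi$, and at levels $\ge\delta$ $\pi_0$ does nothing. As $m\ge1$, $s_\zeta(0)=0$ for $\zeta<\delta$, so also $\pi_0\in\mathcal G_0$. Hence $\pi_0\dot x=\dot x$ in both cases $i=1,2$. Now $\pi_0(p^\frown q_0)=(\pi_0p)^\frown q_0$ for $p\in P_{<\delta}$, and $\pi$, $\pi_0$ act equally on $P_{<\delta}$ and on $P_{<\delta}$-names. So $(\tilde b,p)\in x^*$ implies $(\pi p)^\frown q_0\Vdash\pi\tilde b\in\dot x$, that is, $(\pi\tilde b,\pi p)\in x^*$. Applying this also to $\pi^{-1}$, $\pi x^*=x^*$. As $x^*\subseteq\mathrm{HS}_1\times P$, $x^*\in\mathrm{HS}_1$. $\square$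

**Lemma 5.** $V_\theta^{N_1}=V_\theta^{N_2}$. Call this set $\mathcal V$.

*Proof.* $\subseteq$ is clear. By induction on rank we show that each $x\in V_\theta^{N_2}$ has a name in $\mathrm{HS}_1$ that is a $P_{<\delta}$-name for some $\delta<\theta$. By the induction hypothesis for the elements of $x$, the regularity of $\theta$ and $|x|<\theta$ in $V[G]$, and Lemma 1(3), there are $\delta<\theta$ and $\eta$ such that $x\in V[G_{<\delta}]$ and each $b\in x$ has a name in $\mathcal N:=\{\tilde b\in\mathrm{HS}_1(\eta):\tilde b\text{ a }P_{<\delta}\text{-name}\}$. This $\mathcal N$ is closed under $\mathcal G$. Take a name of $x$ in $\mathrm{HS}_2$ with support $(\delta_0,e,m)$, $m\ge1$, and apply Lemma 4 with $i=2$. $\square$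

**Lemma 6.** With $\mathcal C_i=\mathcal P(\mathcal V)\cap N_i$, $(\mathcal V,\mathcal C_i)\models\mathsf{ZF}_2+\mathsf{DC}_\mu$, and $\mathcal C_1\subseteq\mathcal C_2$.

**The axioms of $\mathsf{ZF}_2$.** $\mathcal V$ is transitive, so both extensionality axioms and Foundation hold. As $\mathcal V=V_\theta^{N_i}$ and $\theta>\omega$ is a limit, Pairing, Union, Infinity and Power Set hold, and every subset in $N_i$ of an element of $\mathcal V$ is in $\mathcal V$. Since $\mathcal V,\mathcal C_i\in N_i$, each instance of class comprehension is an instance of Separation in $N_i$; Separation for sets follows. Class Replacement: if $F\in N_i$ is a function from $a\in\mathcal V$ to $\mathcal V$, then $|a|<\theta$ in $V[G]$, where $\theta$ is regular; so $F[a]\in N_i$ has rank $<\theta$ and is in $\mathcal V$.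

**$\mathsf{DC}_\mu$.** First, $N_i$ is closed under sequences of length $\le\mu$ from $V[G]$: choose names in $\mathrm{HS}_i$ for the entries; the sequence of names is in $V$ by Lemma 1(2); choose supports in $V$ and combine them by (3). The name $\{(\mathrm{op}(\check\alpha,\dot x_\alpha),1):\alpha<\mu\}$ then has the combined support. Given an instance $(X,R)$ of $\mathsf{DC}_\mu$ in $\mathcal V$, build the required sequence in $V[G]$ by recursion, using $\mathsf{AC}$. Its proper initial segments are in $N_i$, hence in $\mathcal V$, so $R$ offers a next element at every step; the whole sequence is in $N_i$ and, by its rank, in $\mathcal V$. The last claim is $N_1\subseteq N_2$. $\square$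

This proves part 1 of Theorem A. $N_i$ contains the satisfaction relations of $\mathcal V$ and of its transitive subclasses in $\mathcal C_i$, and $\omega$ is standard for all these models. So "$\kappa$ is $V$-critical" holds in $(\mathcal V,\mathcal C_i)$ iff there are $J,M^*\in N_i$ such that $M^*\subseteq\mathcal V$ is transitive and $J:(\mathcal V,\in)\to(M^*,\in)$ is elementary with critical point $\kappa$.

## 7. No embedding in $N_1$ has critical point $\kappa$

We use the following observation repeatedly.

**Definable sets.** Let $b\in N_1$ have a name $\dot b\in\mathrm{HS}_1$ with support $\sigma$. If $t$ is the unique set with $N_1\models\phi(t,b,\vec a)$, where each $a_k$ is in $V$ or has a $\mathcal G$-invariant name in $\mathrm{HS}_1$, then $t$ has a name in $\mathrm{HS}_1$ with support $\sigma$. Indeed let $\eta$ be such that each element of $t$ has a name in $\mathrm{HS}_1(\eta)$, and take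
$$\{(\dot x,p):\dot x\in\mathrm{HS}_1(\eta),\ p\Vdash_1\exists t(\phi(t,\dot b,\vec{\dot a})\wedge\dot x\in t)\}.$$

**The families $A_{\zeta,\gamma}$.** Let $g_{\zeta,\gamma}:\lambda_\zeta\to\chi_{\zeta,\gamma}$ be the generic function at the $x$-coordinate $(\zeta,\gamma)$, and
$$A_{\zeta,\gamma}=\{t\cdot g_{\zeta,\gamma}:t\in\Gamma_{\zeta,\gamma}\},\qquad\vec A_\zeta=\langle A_{\zeta,\gamma}:\gamma<\kappa\rangle.$$
Each $t\cdot g_{\zeta,\gamma}$ is also generic for $Q_{\zeta,\gamma}$, hence a surjection onto $\chi_{\zeta,\gamma}$. Let $t\cdot\dot g_{\zeta,\gamma}$ be the name consisting of all $((\xi,\eta)\check{\ },p)$ with $\xi<\lambda_\zeta$, $\eta<\chi_{\zeta,\gamma}$, $p$ trivial except $p(\zeta,\gamma)=\{(\xi,t_\xi^{-1}(\eta))\}$. If $\pi\in\mathcal G$ has component $\tau$ at $(\zeta,\gamma)$, then $\pi$ turns $\{(\xi,t_\xi^{-1}(\eta))\}$ into $\{(\xi,\tau_\xi t_\xi^{-1}(\eta))\}$, so literally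
$$\pi(t\cdot\dot g_{\zeta,\gamma})=(t\tau^{-1})\cdot\dot g_{\zeta,\gamma}.$$
So $t\cdot\dot g_{\zeta,\gamma}$ has support $(\zeta+1,\{\gamma\},0)$, and the names $\dot A_{\zeta,\gamma}=\{(t\cdot\dot g_{\zeta,\gamma},1):t\in\Gamma_{\zeta,\gamma}\}$ and $\{(\mathrm{op}(\check\gamma,\dot A_{\zeta,\gamma}),1):\gamma<\kappa\}$ are $\mathcal G$-invariant and in $\mathrm{HS}_1$. Hence $\vec A_\zeta\in\mathcal V$.

*Where the proof of Theorem B breaks.* By Lemma 1(2), $V[G]$ has no new subsets of $\kappa$ and no new sequences of length $<\kappa$ of such sets, so $U$ is a $\kappa$-complete nonprincipal ultrafilter in $\mathcal V$. But there is no $c\in\mathcal V$ with $c(\gamma)\in A_{\zeta,\gamma}$ for all $\gamma$ in some $X\in U$. Let $c$ have a name with support $\sigma=(\delta,e,m)$ and pick $\gamma\in X\setminus e$. Then $c(\gamma)$ has a name with support $\sigma$, so by Lemma 3 $c(\gamma)=t\cdot g_{\zeta,\gamma}$ is in $V[G\restriction C(\sigma)]$, and so is $g_{\zeta,\gamma}$, as $t\in V$. But $(\zeta,\gamma)\notin C(\sigma)$, so $g_{\zeta,\gamma}$ is generic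 over that model for an atomless forcing. Contradiction. So in the ultrapower of $\mathcal V$ by $U$, $[\vec A_\zeta]$ has no members although every $A_{\zeta,\gamma}$ is nonempty: Łoś's theorem fails, and so does $\mathsf{AC}_\kappa$. With part 3 of Theorem A, the formula of Theorem B will be true of $\kappa$ in $\mathcal V$ while $\kappa$ is not $V$-critical in $(\mathcal V,\mathcal C_1)$.

Now suppose, toward a contradiction, that $j^*,M^*\in N_1$, $j^*:\mathcal V\to M^*\subseteq\mathcal V$ is elementary, $M^*$ is transitive and $\mathrm{cr}(j^*)=\kappa$. Let $\dot\jmath\in\mathrm{HS}_1$ name $j^*$, with support $\sigma=(\delta,e,m)$.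

**Step 1: a fixed level $\zeta$ above the support.** Let $\zeta_0=\max(\delta,\kappa)+1$, $\zeta_{k+1}=\max(j^*(\zeta_k),\beth^V_{\zeta_k})+1$, and $\zeta=\sup_k\zeta_k<\theta$. The sequence is in $V$ by Lemma 1(2), so $\zeta\in Z$, and $\zeta>\delta$. Since $\mathrm{cr}(j^*)>\omega$, $j^*(\langle\zeta_k\rangle_k)=\langle j^*(\zeta_k)\rangle_k$, so $j^*(\zeta)=\sup_kj^*(\zeta_k)=\zeta$.

**Step 2: $j^*(\lambda_\zeta)=\lambda_\zeta$.** In $\mathcal V$, $\lambda_\zeta$ is the least nonzero ordinal that is not a surjective image of $P(\zeta)$: each nonzero $\eta<\lambda_\zeta=((2^\zeta)^+)^V$ is a surjective image of $P(\zeta)^V$ in $V$ (extend the map by $0$ to $P(\zeta)^{\mathcal V}$), and $\lambda_\zeta$ is not one by Lemma 1(4). So $j^*(\lambda_\zeta)$ is the least nonzero ordinal that is not, in $M^*$, a surjective image of $P(\zeta)^{M^*}$. If $j^*(\lambda_\zeta)>\lambda_\zeta$, then $M^*\subseteq\mathcal V$ has a surjection $P(\zeta)^{M^*}\to\lambda_\zeta$, which extends in $\mathcal V$ to $P(\zeta)^{\mathcal V}$; contradiction. As $j^*(\lambda_\zeta)\ge\lambda_\zeta$,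 equality holds.

**Step 3: the surjections that $j^*$ produces.** Write $\vec A=\vec A_\zeta$, and put $\vec\Gamma=\langle\Gamma_{\zeta,\gamma}:\gamma<\kappa\rangle$, $\vec\chi=\langle\chi_{\zeta,\gamma}:\gamma<\kappa\rangle$, both in $V$. As $\kappa<j^*(\kappa)$ we may put
$$T=j^*(\vec A)(\kappa),\qquad K=j^*(\vec\Gamma)(\kappa),\qquad\chi^*=j^*(\vec\chi)(\kappa).$$
In $\mathcal V$, each $A_{\zeta,\gamma}$ is a nonempty set of surjections $\lambda_\zeta\to\chi_{\zeta,\gamma}$, any two of which differ by some element of $\Gamma_{\zeta,\gamma}$ (as $t'\cdot g=(t't^{-1})\cdot(t\cdot g)$). By elementarity and Step 2: $T\ne\emptyset$; each $h\in T$ is a surjection $\lambda_\zeta\to\chi^*$; and for $h,h'\in T$ there is $t\in K$, a $\lambda_\zeta$-sequence of permutations of $\chi^*$, with $h'(\xi)=t_\xi(h(\xi))$ for all $\xi$. As $\vec\chi$ is increasing and $j^*(\gamma)=\gamma$ for $\gamma<\kappa$,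
$$\chi^*\ge\sup_{\gamma<\kappa}j^*(\chi_{\zeta,\gamma})\ge\nu_\zeta.\tag{4}$$

*What the $x$-coordinates alone would give.* Delete the $y$-coordinates: use $P^x=P\restriction\{x\text{-coordinates}\}$, the group of all $\langle\tau_r\rangle_r$, and supports $(\delta,e)$, and let $\mathcal V^x$ be $V_\theta$ of the resulting model $N^x$. Lemmas 1–3 and the proof of $\mathsf{ZF}$ hold with the same proofs. Let now $j^*$ be *any* element of $V[G]$ that is an elementary map from $\mathcal V^x$ to a transitive subset of $\mathcal V^x$ with critical point $\kappa$. Steps 1–3 (with $\zeta_0=\kappa+1$) go through, as they did not use the name of $j^*$. So $\mathcal V^x$ contains a surjection $h$ of $\lambda_\zeta$ onto some $\chi^*\ge\nu_\zeta$. By Lemma 3, $h\in V[G\restriction C]$ where $C=\{(\zeta',\gamma):\zeta'<\delta_1,\gamma\in e_1\}$ and $|e_1|\le\mu$. Let $\hat\zeta=\min(Z\setminus(\zeta+1))$. The proof of Lemma 1(2) works for $P\restriction C$, so $h\in V[G_{<\zeta}][u]$, where $u$ is the part of $G$ at the $(\zeta,\gamma)$, $\gamma\in e_1$. With $\bar\gamma=\sup e_1<\kappa$,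 this is an extension of $V$ by a forcing of size $\le2^\zeta\cdot\beth_{\bar\gamma+3}(\zeta)^\mu\le\beth_{\bar\gamma+4}(\zeta)$. So the cardinal $\beth_{\bar\gamma+5}(\zeta)$, strictly between $\lambda_\zeta$ and $\nu_\zeta$, is preserved, contradicting $h$. Thus over $\mathcal V^x$ no family of classes in $V[G]$ makes $\kappa$ critical. This is the reason for the $y$-coordinates, and with them the proof has to continue, since $h$ may now be built from $y$-coordinates of level $\zeta$.

**Step 4: $T$ and $K$ lie below the support.** By the observation on definable sets, $T$ has a name $\dot T\in\mathrm{HS}_1$ with support $\sigma$. We claim $K\subseteq V[G_{<\zeta}]$. Let $E\in V$ be a surjection from an ordinal $\varepsilon<\theta$ onto $\bigcup_\gamma\Gamma_{\zeta,\gamma}$. By elementarity each $t\in K$ is $j^*(E)(\iota)$ for some $\iota<j^*(\varepsilon)$. The set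
$$\{(\iota,\xi,a,b):j^*(E)(\iota)\in K,\ (j^*(E)(\iota))_\xi(a)=b\}$$
of tuples of ordinals $<\theta$ has a name with support $\sigma$, so by Lemma 3 it lies in $V[G\restriction C(\sigma)]\subseteq V[G_{<\delta}]\subseteq V[G_{<\zeta}]$. Each $t\in K$ is computed from a section of it.

**Step 5: a good name for some $h\in T$.** Fix $h\in T$ and let $\hat\zeta=\min(Z\setminus(\zeta+1))$. As $\lambda_\zeta<\hat\zeta$, $h\in V[G_{<\hat\zeta}]$ by Lemma 1(2). Let $\dot h_0\in\mathrm{HS}_1$ name $h$ with support $(\delta_1,e_1,m_1)$, where we may take $e\subseteq e_1$, $m\le m_1$, $1\le m_1$. By Lemma 4, with $i=1$, with $\hat\zeta$ in the role of $\delta$ there and $\mathcal N=\{(\xi,\eta)\check{\ }:\xi<\lambda_\zeta,\eta<\chi^*\}$, there is a name $\dot h\in\mathrm{HS}_1$ of $h$ fixed by $\mathrm{Fix}(\sigma_1)$, where $\sigma_1:=(\hat\zeta,e_1,m_1)$. Also $\dot T$ is fixed by $\mathrm{Fix}(\sigma_1)\subseteq\mathrm{Fix}(\sigma)$. Some condition in $G$ forces $\dot h\in\dot T$, so by Lemma 2 there is $p\in G$, trivial outside $C(\sigma_1)$, with $p\Vdash\dot h\in\dot T$.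

**Step 6: moving $h$ to other copies.** By density there is $q\in G$ with $\mathrm{dom}\,q(\zeta,m_1+n,\alpha,\gamma)\supseteq\mathrm{dom}\,p(\zeta,n,\alpha,\gamma)$ for all $n<m_1$, $\alpha,\gamma<\kappa$. Let $\pi\in\mathcal G$ be trivial except that

* $s_\zeta$ interchanges $n$ and $m_1+n$ for $n<m_1$;
* for $n<m_1$, $\tau_{\zeta,n,\alpha,\gamma}\in\Gamma_{\zeta,\gamma}$ is chosen, by transpositions, so that $\tau_{\zeta,n,\alpha,\gamma}(p(\zeta,n,\alpha,\gamma))\subseteq q(\zeta,m_1+n,\alpha,\gamma)$.

At $(\zeta,m_1+n,\alpha,\gamma)$ with $n<m_1$, $\pi p$ is weaker than $q$. At $(\zeta,n,\alpha,\gamma)$ with $n<m_1$ it is trivial, as $p$ is trivial at $(\zeta,m_1+n,\alpha,\gamma)$. Elsewhere it equals $p$. So any common extension of $p,q$ in $G$ extends $\pi p$, and $\pi p\in G$. Since $\pi$ is nontrivial only at the level $\zeta\ge\delta$, $\pi\in\mathrm{Fix}(\sigma)$ and $\pi\dot T=\dot T$. Hence $\pi p\Vdash\pi\dot h\in\dot T$, and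
$$h':=(\pi\dot h)^G=\dot h^{\pi^{-1}G}\in T.$$
Note that $s_\zeta(0)=m_1\ne0$, so $\pi\notin\mathcal G_0$; this step is not available for $N_2$.

**Step 7: the contradiction.** Let $W=V[G_{<\zeta}]$, let $u$ be the part of $G$ at the $(\zeta,\gamma)$, $\gamma\in e_1$, and let $Y_0,Y_1$ be its parts at the $(\zeta,n,\alpha,\gamma)$ with $n<m_1$, respectively $m_1\le n<m_1+m_1$. Since $Z\cap\hat\zeta=Z\cap(\zeta+1)$, Lemma 3 for $G$ (with $B=\lambda_\zeta\times\chi^*$) gives $h\in W[u][Y_0]$. Lemma 3 for $\pi^{-1}G$ gives $h'\in W[u][Y_1]$: a condition $r$ trivial outside $C(\sigma_1)$ is in $\pi^{-1}G$ iff $\pi r\in G$, and $\pi r$ is trivial outside the coordinates of level $<\zeta$, those of $u$, and those of $Y_1$. By Step 3 there is $t\in K$ with $h'(\xi)=t_\xi(h(\xi))$ for all $\xi$; by Step 4 $t\in W$, and each $t_\xi$ is bijective. So $h\in W[u][Y_0]\cap W[u][Y_1]$.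

Now $Y_0,Y_1$ are mutually generic over $W[u]$, so $h\in W[u]$. In detail, let $(r_0,r_1)\in Y_0\times Y_1$ force over $W[u]$ that names $\dot a_0,\dot a_1$ for the two sides are the same function from $\lambda_\zeta$ to ordinals, with value $h$. Then $r_0$ decides each value $\dot a_0(\xi)$: two extensions of $r_0$ forcing different values cannot both agree with an extension of $r_1$ that decides $\dot a_1(\xi)$. So $h$ is read off in $W[u]$ from what $r_0$ forces.

But $W[u]$ is a generic extension of $V$ by $P_{<\zeta}\times\prod_{\gamma\in e_1}Q_{\zeta,\gamma}$. With $\bar\gamma=\sup e_1<\kappa$ this has size $\le2^\zeta\cdot\beth_{\bar\gamma+3}(\zeta)^\mu\le\beth_{\bar\gamma+4}(\zeta)$. So $\beth_{\bar\gamma+5}(\zeta)$, which lies strictly between $\lambda_\zeta$ and $\nu_\zeta$, remains a cardinal in $W[u]$. Yet $h\in W[u]$ maps $\lambda_\zeta$ onto $\chi^*\ge\nu_\zeta$, by (4). This contradiction proves Theorem A(3). $\square$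

## 8. Lifting the ultrapower embedding after a swap of coordinates

For part 2 we lift $j:V\to M$ to $N_1$. This needs an $M$-generic filter on $j(P)$. The first candidate is the filter that $G$ itself induces. For a $V$-generic $F\subseteq P$ let
$$H(F)=\{[f]_U:f\in V,\ f:\kappa\to P,\ \{i<\kappa:f(i)\in F\}\in U\}\subseteq j(P).$$

**Step 1: $H(F)$ is an $M$-generic filter, and $j(p)\in H(F)$ for $p\in F$.** By Lemma 1(2), $V[F]$ has the same subsets of $\kappa$ as $V$, so the sets in the definition are measured by $U$. Clearly $H(F)$ is upward closed and contains $j(p)$ for $p\in F$. If $[f],[g]\in H(F)$, choose in $V[F]$ a function $r:\kappa\to P$ with $r(i)\in F$ and $r(i)\le f(i),g(i)$ for all $i$ with $f(i),g(i)\in F$. Then $r\in V$ by Lemma 1(2), so $[r]\in H(F)$ is below both. If $D=[\langle D_i\rangle]_U\in M$ is dense open in $j(P)$, we may take all $D_i$ dense open in $P$. As $P=P_{\ge\min Z}$ is closed under descending sequences of length $\le\kappa$, $\bigcap_{i<\kappa}D_i$ is dense. For $p\in F\cap\bigcap_iD_i$ we get $j(p)\in D\cap H(F)$.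

**The swap.** The coordinates of $j(P)$ are $(\zeta',\gamma')$ and $(\zeta',n,\alpha',\gamma')$ with $\zeta'\in j(Z)$, $n<j(\mu^+)=\mu^+$, $\alpha',\gamma'<j(\kappa)$. The part of $H(G)$ at an $x$-coordinate $(\zeta',\gamma')$ with $\gamma'\ge\kappa$ comes from $x$-coordinates $(\zeta,\gamma)$ of $P$ for unboundedly many $\gamma<\kappa$, and supports do not control these. The part at $(\zeta',0,\kappa,\gamma')$ comes from germs of $y$-coordinates, which supports do control: if something holds for all $\alpha$ in a set $A\in U$, then in $M$ it holds at $\alpha'=\kappa\in j(A)$. So let $\rho\in M$ be the automorphism of $j(P)$ that, for all $\zeta'\in j(Z)$ and $\kappa\le\gamma'<j(\kappa)$, interchanges the coordinates $(\zeta',\gamma')$ and $(\zeta',0,\kappa,\gamma')$. Both carry $j(Q)_{\zeta',\gamma'}$, so this makes sense. Let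
$$H'(F)=\rho[H(F)],\qquad H=H(G),\qquad H'=H'(G).$$
$H'$ is $M$-generic. Let $\mathrm{HS}^M$ be $M$'s class of hereditarily symmetric names for $j((P,\mathcal G,\mathcal F_1))$, $\mathrm{Fix}^M=j(\mathrm{Fix})$, and
$$M'=\{\vartheta^{H'}:\vartheta\in\mathrm{HS}^M\},$$
a transitive model of $\mathsf{ZF}$ by Section 5 applied in $M$.

The swap must not spoil elementarity. It does not, because no symmetric name $j(\tau)$ depends on either of the two kinds of coordinates that are swapped.

**Lemma 7.** $j''(\tau^G)=j(\tau)^{H'}$ ($\tau\in\mathrm{HS}_1$) is a well-defined elementary map $N_1\to M'$, and $j''(\eta)=j(\eta)$ for ordinals $\eta$.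

*Proof.* It suffices that for each formula $\varphi$, $N_1\models\varphi(\tau^G)$ implies $M'\models\varphi(j(\tau)^{H'})$; tuples are treated in the same way, the formula $v_1=v_2$ gives well-definedness, and negations give the converse implication. Let $\tau$ have support $\sigma=(\delta,e,m)$, and let $p\in G$, $p\Vdash_1\varphi(\tau)$. The $x$-coordinates $(\zeta,\gamma)$ with $\zeta\ge\delta$ or $\gamma\notin e$ form a $\sigma$-free set, so by Lemma 2 we may assume that $p$ is trivial at all of them. By elementarity, in $M$, $j(p)\Vdash_1\varphi(j(\tau))$, and $j(p)$ is trivial at all $x$-coordinates $(\zeta',\gamma')$ with $\gamma'\notin j(e)$. Since $|e|\le\mu<\kappa$ and $e\subseteq\kappa$, $j(e)=e\subseteq\kappa$; so $j(p)$ is trivial at all $(\zeta',\gamma')$ with $\gamma'\ge\kappa$.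

Let $q$ be $j(p)$ made trivial at all coordinates $(\zeta',0,\kappa,\gamma')$. This set of coordinates is $j(\sigma)$-free in $M$, because $j(\kappa)\setminus\{\kappa\}\in j(U)$. So by Lemma 2 in $M$, $q\Vdash_1\varphi(j(\tau))$. As $j(p)\in H$ and $q\ge j(p)$, $q\in H$. As $q$ is trivial at all coordinates moved by $\rho$, $q=\rho q\in H'$. Hence $M'\models\varphi(j(\tau)^{H'})$. The last claim holds as $j(\check\eta)=j(\eta)\check{\ }$. $\square$

**Step 2: restriction to $\mathcal V$.** Apply Lemma 7 to the single formula "$V_\theta\models\psi[x]$" with the parameters $\theta=j''(\theta)$, $\psi=j''(\psi)\in\omega$, and $x$. It shows that $j':=j''\restriction\mathcal V$ is elementary from $\mathcal V=V_\theta^{N_1}$ to $V_\theta^{M'}$, and its critical point is $\kappa$ because $j'$ agrees with $j$ on ordinals. It remains to see that $V_\theta^{M'}\subseteq\mathcal V$ and that $j',V_\theta^{M'}\in N_2$.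

## 9. The lift belongs to $N_2$

We translate names for elements of $M'$ into $P$-names, and must show that automorphisms in $\mathcal G_0$ act on the translations in a controlled way.

**Step 1: how $\mathcal G_0$ acts on $H'$.** For $\pi\in\mathcal G_0$ let $\pi^\sharp=\rho\,j(\pi)\,\rho^{-1}$. Write $j(\pi)=(\langle\tau'_r\rangle,\langle s'_{\zeta'}\rangle)$. Since $s'_{\zeta'}(0)=0$ for all $\zeta'$, $j(\pi)$ maps each coordinate moved by $\rho$ to itself; it also maps the set of coordinates not moved by $\rho$ to itself. So $\pi^\sharp\in j(\mathcal G_0)$ has the same $s'$ and the same $\tau'$, except that for $\gamma'\ge\kappa$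
$$\tau^\sharp_{\zeta',\gamma'}=\tau'_{\zeta',0,\kappa,\gamma'},\qquad\tau^\sharp_{\zeta',0,\kappa,\gamma'}=\tau'_{\zeta',\gamma'}.\tag{5}$$
The map $\pi\mapsto\pi^\sharp$ is a homomorphism. Also $[f]\in H(\pi F)$ iff $\{i:\pi^{-1}f(i)\in F\}\in U$ iff $j(\pi)^{-1}[f]\in H(F)$. So $H(\pi F)=j(\pi)H(F)$, and, applying $\rho$,
$$H'(\pi F)=\rho\,j(\pi)H(F)=\pi^\sharp H'(F).\tag{6}$$

**Step 2: supports of $M$ pull back to supports of $V$.** *If $\sigma'=(\delta',e',m')\in M$ is a support for $j((P,\mathcal G,\mathcal F_1))$, then $(\delta',e'\cap\kappa,\max(m',1))$ is a support, and $\pi\in\mathrm{Fix}(\delta',e'\cap\kappa,\max(m',1))\cap\mathcal G_0$ implies $\pi^\sharp\in\mathrm{Fix}^M(\sigma')$.*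

The first claim holds as $\delta'<j(\theta)=\theta$, $|e'|\le\mu$, $m'<\mu^+$. Put $m=\max(m',1)$ and
$$A=\{\alpha<\kappa:\forall\zeta\in Z\cap\delta'\ \forall n<m\ \forall\gamma<\kappa\ \ \tau_{\zeta,n,\alpha,\gamma}=\mathrm{id}\}\in U.$$
By elementarity $j(\pi)\in\mathrm{Fix}^M(j(\delta'),e'\cap\kappa,m)$; here $j(e'\cap\kappa)=e'\cap\kappa$ as $|e'|\le\mu<\kappa$. Also $j(\delta')\ge\delta'$. We check the three clauses for $\pi^\sharp$ at $\zeta'\in j(Z)\cap\delta'$.

* *Indices.* $s'_{\zeta'}$ fixes each $n<m'$.
* *$x$-components.* For $\gamma'\in e'\cap\kappa$, $\tau^\sharp_{\zeta',\gamma'}=\tau'_{\zeta',\gamma'}=\mathrm{id}$. For $\gamma'\in e'\setminus\kappa$: since $A\in U$, $\kappa\in j(A)$, and $0<m$, so $\tau^\sharp_{\zeta',\gamma'}=\tau'_{\zeta',0,\kappa,\gamma'}=\mathrm{id}$ by (5).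
* *$y$-components.* $j(A)\setminus\{\kappa\}\in j(U)$, and for $\alpha'$ in this set $\tau^\sharp_{\zeta',n,\alpha',\gamma'}=\tau'_{\zeta',n,\alpha',\gamma'}=\mathrm{id}$ for all $\zeta'\in j(Z)\cap\delta'$, $n<m'$, $\gamma'<j(\kappa)$.

**Step 3: on names $j(\tau)$ the swap is invisible.** *If $\pi\in\mathcal G_0$ and $\tau\in\mathrm{HS}_1$, then*
$$\pi^\sharp j(\tau)=j(\pi)j(\tau)=j(\pi\tau).\tag{7}$$
Let $\tau$ have support $(\delta,e,m)$. By (5), $j(\pi)^{-1}\pi^\sharp$ is pure and nontrivial only at coordinates $(\zeta',\gamma')$ with $\gamma'\ge\kappa$ (so $\gamma'\notin e=j(e)$) and $(\zeta',0,\kappa,\gamma')$. As $j(\kappa)\setminus\{\kappa\}\in j(U)$, it is in $\mathrm{Fix}^M(j(\delta),j(e),j(m))$, so it fixes $j(\tau)$. Apply $j(\pi)$.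

**Step 4: translating names.** Let $\dot H'$ be the canonical $P$-name for $H'(\dot G)$. For $\vartheta\in\mathrm{HS}^M$ define in $V$, recursively,
$$\vartheta^\natural=\{(\vartheta_1^\natural,p):p\in P,\ \exists q\,((\vartheta_1,q)\in\vartheta\ \wedge\ p\Vdash\check q\in\dot H')\}.$$
Then $(\vartheta^\natural)^G=\vartheta^{H'}$, by induction and the truth lemma. For $\pi\in\mathcal G_0$, $p\Vdash\check q\in\dot H'$ iff $\pi p\Vdash(\pi^\sharp q)\check{\ }\in\dot H'$: if $F\ni\pi p$ is generic and $p\Vdash\check q\in\dot H'$, then $\pi^{-1}F\ni p$, so $q\in H'(\pi^{-1}F)$, and by (6) $\pi^\sharp q\in\pi^\sharp H'(\pi^{-1}F)=H'(F)$; the converse uses $\pi^{-1}$. Since $\mathrm{HS}^M$ is closed under $\pi^\sharp\in j(\mathcal G)$, induction gives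
$$\pi(\vartheta^\natural)=(\pi^\sharp\vartheta)^\natural\qquad(\pi\in\mathcal G_0).\tag{8}$$
If $\vartheta\in\mathrm{HS}^M$ is fixed by $\mathrm{Fix}^M(\sigma')$, then by Step 2 and (8) $\vartheta^\natural$ is fixed by $\mathrm{Fix}(\delta',e'\cap\kappa,\max(m',1))\cap\mathcal G_0\in\mathcal F_2$. The same holds hereditarily, so $\vartheta^\natural\in\mathrm{HS}_2$. Hence $M'\subseteq N_2$, and $V_\theta^{M'}\subseteq V_\theta^{N_2}=\mathcal V$ by Lemma 5.

**Step 5: $j'\in N_2$.** Choose $\eta$ such that each $x\in\mathcal V=V_\theta^{N_1}$ has a name in $\mathrm{HS}_1(\eta)$. Let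
$$\dot J=\{(\mathrm{op}(\tau,j(\tau)^\natural),1):\tau\in\mathrm{HS}_1(\eta)\}\subseteq\mathrm{HS}_2\times P.$$
For $\pi\in\mathcal G_0$, by (8) and (7),
$$\pi\,\mathrm{op}(\tau,j(\tau)^\natural)=\mathrm{op}(\pi\tau,(\pi^\sharp j(\tau))^\natural)=\mathrm{op}(\pi\tau,j(\pi\tau)^\natural),$$
and $\pi\tau\in\mathrm{HS}_1(\eta)$. So $\pi\dot J=\dot J$ for all $\pi\in\mathcal G_0$ (apply the inclusion to $\pi$ and $\pi^{-1}$), and $\dot J\in\mathrm{HS}_2$. Hence $\dot J^G=\{(\tau^G,j(\tau)^{H'}):\tau\in\mathrm{HS}_1(\eta)\}\in N_2$, and its restriction to $\mathcal V$ is $j'\in N_2$. As $j'(V_\beta^{\mathcal V})=V_{j(\beta)}^{M'}$ and $\beta\le j(\beta)<\theta$ for $\beta<\theta$, also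
$$V_\theta^{M'}=\bigcup_{\beta<\theta}j'(V_\beta^{\mathcal V})\in N_2.$$

So $j'\in\mathcal C_2$ is an elementary embedding of $\mathcal V$ into the transitive class $V_\theta^{M'}\subseteq\mathcal V$, $V_\theta^{M'}\in\mathcal C_2$, with critical point $\kappa$. This proves Theorem A(2). Together with Lemma 6 and Section 7, Theorem A and the Corollary are proved. $\blacksquare$
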